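\title{A logarithmic upper bound for steady two-dimensional wall-to-wall heat transport at fixed enstrophy}

\begin{abstract}
A steady incompressible flow in a two-dimensional periodic layer carries heat from a hot wall to a cold wall. We prove that at enstrophy $P$ the heat transfer is at most a constant times $P^{1/3}/\log^{4/3}P$, with a constant independent of the aspect ratio. This proves the conjecture that the optimal heat transfer is $o(P^{1/3})$, and it matches the known lower bound up to a constant. The reason is that fluid on which the streamfunction is large never meets the wall and can acquire heat only by diffusion across streamlines. This forces a fixed cost in enstrophy and thermal dissipation at every length scale between the boundary-layer thickness and the height of the layer, and summing over scales produces the logarithm.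
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix an aspect ratio $\Gamma>0$ and let $\Omega=[0,\Gamma]\times[0,1]$, with coordinates $(x,z)$. All functions are $\Gamma$-periodic in $x$, and the lines $z=0$ and $z=1$ are walls. We use the normalized measure $d\mu=\Gamma^{-1}dx\,dz$, which gives a strip $\{a<z<b\}$ the mass $b-a$, and we write
\[
\langle f\rangle=\int_\Omega f\,d\mu,\qquad \bar f(z)=\frac1\Gamma\int_0^\Gamma f(x,z)\,dx .
\]
A velocity field $\mathbf u=(u_x,u_z)\in H^1(\Omega)$ is \emph{admissible} if $\nabla\cdot\mathbf u=0$ in $\Omega$ and $\mathbf u=0$ on both walls. Its \emph{temperature} $T$ is the solution of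
\begin{equation}\label{eq:pde}
\mathbf u\cdot\nabla T=\Delta T\ \text{ in }\Omega,\qquad T=1\ \text{ on }z=0,\qquad T=0\ \text{ on }z=1,
\end{equation}
in the weak sense recalled in Section~\ref{sec:prelim}. The average $\langle u_zT\rangle$ is the heat that the flow carries upward, and the enstrophy $\langle|\nabla\mathbf u|^2\rangle$ measures the power needed to drive the flow. The optimal steady heat transfer at enstrophy $P$ is
\[
Q^s_{\max}(P)=\sup\bigl\{\langle u_zT\rangle:\ \mathbf u\text{ admissible},\ \langle|\nabla\mathbf u|^2\rangle=P\bigr\}.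
\]
We set $N=1+\langle u_zT\rangle$. By Lemma~\ref{lem:T} below, $N$ is the total heat flux, advective plus conductive, through every horizontal line, and also $N=\langle|\nabla T|^2\rangle$.

For $\mathbf u=0$ the temperature is $T=1-z$ and $N=1$. The same $T$ solves \eqref{eq:pde} for every shear flow $\mathbf u=(U(z),0)$, so any amount of enstrophy can be spent with no gain at all. The question is therefore one of design: how should a flow place its enstrophy? The flow vanishes at the walls, where all heat must be conducted, and a flux $N$ can be conducted only over a distance of order $1/N$ because the total temperature drop is $1$. A good flow has to collect heat at distance $1/N$ from one wall and deliver it at distance $1/N$ from the other.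

Two bounds are known for large $P$. There is an a priori upper bound $Q^s_{\max}\lesssim P^{1/3}$, and steady two-dimensional self-similar branching flows give
\begin{equation}\label{eq:lower}
Q^s_{\max}(P)\gtrsim P^{1/3}/\log^{4/3}P .
\end{equation}
The weak conjecture posed in \cite{Kumar} is that $Q^s_{\max}(P)=o(P^{1/3})$ as $P\to\infty$. We prove it, in a quantitative form that matches \eqref{eq:lower}. For $0<h\le1$ let
\[
E(h)=\int_{\{z<h\}}\Bigl(\frac zh\Bigr)^{1/4}|\nabla\mathbf u|^2\,d\mu,\qquad
D(h)=\int_{\{z<h\}}\Bigl(\frac zh\Bigr)^{1/4}|\nabla T|^2\,d\mu .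
\]
These measure the enstrophy and the thermal dissipation at distance about $h$ from the hot wall: the weight lies between $2^{-1/4}$ and $1$ for $h/2<z<h$, and it is at most $\varepsilon^{1/4}$ for $z<\varepsilon h$.

\begin{theorem}\label{thm:main}
Let $\mathbf u$ be admissible with $\langle|\nabla\mathbf u|^2\rangle=P$, let $T$ be its temperature, and let $N=1+\langle u_zT\rangle$.
\begin{enumerate}
\item[(i)] If $N\ge32$ and $32/N\le h\le1$, then $N^6\le12^6\,E(h)\,D(h)^3$.
\item[(ii)] If $N\ge32$, then $N^3\log^4(N/32)\le4^4\,12^6\,P$.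
\item[(iii)] For every $P>1$ and every $\Gamma>0$,
\[
1+Q^s_{\max}(P)\le\max\Bigl\{32\,P^{1/4},\ 5806\,\frac{P^{1/3}}{\log^{4/3}P}\Bigr\}.
\]
\end{enumerate}
In particular $Q^s_{\max}(P)=o(P^{1/3})$ as $P\to\infty$.
\end{theorem}

The heart of the theorem is (i), whose left side does not depend on $h$. Used at one scale, with $E\le P$ and $D\le N$, it gives only $N^3\le12^6P$. But there are about $L=\log(N/32)$ scales between $32/N$ and $1$, and they share the budgets $P$ and $N$. If each scale receives $E\approx P/L$ and $D\approx N/L$, then (i) reads $N^6\lesssim PN^3/L^4$. This is (ii), and it explains the exponent $4/3$.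

\begin{corollary}[Sharp scaling]\label{cor:sharp}
For every $\Gamma>0$,
\[
\limsup_{P\to\infty}\frac{Q^s_{\max}(P)\log^{4/3}P}{P^{1/3}}\le5806 .
\]
Together with the known lower bound \eqref{eq:lower}, this gives $Q^s_{\max}(P)\asymp P^{1/3}/\log^{4/3}P$ as $P\to\infty$, so the exponent $4/3$ of the logarithm is optimal.
\end{corollary}

The lower bound \eqref{eq:lower} is quoted, not proved here, and it is used only in the last sentence of Corollary~\ref{cor:sharp}. The even division of the budgets imagined above is in fact forced on flows that come close to the bound.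

\begin{corollary}[Near-optimal flows are multiscale]\label{cor:multi}
Suppose $N>32$, let $L=\log(N/32)$, and suppose $N^3L^4\ge\kappa P$ for some $\kappa>0$. Put $c_0=12^{-6}\kappa$. Then for at least half of the scales $h\in[32/N,1]$, measured by $dh/h$,
\[
\frac{c_0}{16^3}\,\frac PL\le E(h)\le16\,\frac PL,\qquad
\Bigl(\frac{c_0}{16}\Bigr)^{1/3}\frac NL\le D(h)\le16\,\frac NL .
\]
\end{corollary}

Section~\ref{sec:prelim} collects the basic identities. Section~\ref{sec:idea} derives the bound $P^{1/3}$ from the boundary layer, and shows on an explicit solution why larger scales look free and why they are not. Section~\ref{sec:scale} proves (i), and Section~\ref{sec:sum} deduces the rest.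

\section{Temperature and streamfunction}\label{sec:prelim}

Let $V$ be the space of $H^1$ functions that vanish on both walls. We use the following textbook facts. In two dimensions $H^1(\Omega)\subset L^4(\Omega)$ and $H^2(\Omega)\subset C(\overline\Omega)$. Smooth functions are dense in $H^1$, smooth functions vanishing near the walls are dense in $V$, and $\|\nabla v\|_{L^2}$ is an equivalent norm on $V$. Finally, the chain rule: if $F:\mathbb R\to\mathbb R$ is Lipschitz and $C^1$ outside a finite set $S$, and $g\in H^1$, then $F(g)\in H^1$, its trace is $F$ of the trace of $g$, and $\nabla F(g)=F'(g)\nabla g$ almost everywhere; on $g^{-1}(S)$ one has $\nabla g=0$ almost everywhere, and the product is read as $0$.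

\subsection*{The advection form}
For $v,w\in H^1$ let $b(v,w)=\int_\Omega v\,\mathbf u\cdot\nabla w\,d\mu$. H\"older's inequality gives $|b(v,w)|\le\|v\|_{L^4}\|\mathbf u\|_{L^4}\|\nabla w\|_{L^2}$, so $b$ is continuous on $H^1\times H^1$. If $v,w$ are smooth and one of them vanishes near the walls, then $b(v,w)+b(w,v)=\int_\Omega\mathbf u\cdot\nabla(vw)\,d\mu=-\int_\Omega vw\,\nabla\cdot\mathbf u\,d\mu=0$. By density,
\begin{equation}\label{eq:anti}
b(v,w)=-b(w,v)\quad\text{whenever }v\in V\text{ or }w\in V .
\end{equation}
In particular $b(v,v)=0$ and $b(1,v)=-b(v,1)=0$ for $v\in V$.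

\subsection*{The temperature}
A weak solution of \eqref{eq:pde} is a function $T\in H^1(\Omega)$ with the given boundary values such that
\begin{equation}\label{eq:weak}
\int_\Omega\nabla T\cdot\nabla\eta\,d\mu=\int_\Omega T\,\mathbf u\cdot\nabla\eta\,d\mu\qquad\text{for all }\eta\in V .
\end{equation}
In terms of $\theta=T-(1-z)\in V$, and because $\int_\Omega\partial_z\eta\,d\mu=0$, this reads $\int_\Omega\nabla\theta\cdot\nabla\eta\,d\mu-b(\theta,\eta)=b(1-z,\eta)$. The form on the left is bounded on $V\times V$ and equals $\langle|\nabla\theta|^2\rangle$ at $\eta=\theta$, so the Lax--Milgram lemma gives exactly one solution.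

\begin{lemma}\label{lem:T}
The temperature satisfies
\begin{enumerate}
\item[(a)] $0\le T\le1$ almost everywhere;
\item[(b)] $\overline{u_zT}(z)-\bar T'(z)=N$ for almost every $z\in(0,1)$;
\item[(c)] $\langle|\nabla T|^2\rangle=N$, and $N\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $v=(T-1)_+$ lies in $V$, and by the chain rule $\nabla T\cdot\nabla v=|\nabla v|^2$ and $T\nabla v=(v+1)\nabla v$. So \eqref{eq:weak} with $\eta=v$ gives $\langle|\nabla v|^2\rangle=b(v,v)+b(1,v)=0$, hence $v=0$. The function $v=(-T)_+$ also lies in $V$, now with $\nabla T\cdot\nabla v=-|\nabla v|^2$ and $T\nabla v=-v\nabla v$, so $\langle|\nabla v|^2\rangle=b(v,v)=0$.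

(b) For $\eta=\eta(z)\in C_c^\infty(0,1)$, \eqref{eq:weak} says $\int_0^1(\overline{u_zT}-\bar T')\,\eta'\,dz=0$, so $\overline{u_zT}-\bar T'$ is constant. Its integral over $(0,1)$ is $\langle u_zT\rangle-\bar T(1)+\bar T(0)=N$.

(c) Take $\eta=\theta$. Since $\nabla\theta=\nabla T+(0,1)$ and $\langle\partial_zT\rangle=-1$, the left side of \eqref{eq:weak} is $\langle|\nabla T|^2\rangle-1$. By \eqref{eq:anti} the right side is
\[
b(\theta,\theta)+b(1-z,\theta)=-b(\theta,1-z)=\langle\theta u_z\rangle=\langle Tu_z\rangle-\int_0^1(1-z)\,\bar u_z\,dz .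
\]
Here $\bar u_z=0$, because $\bar u_z'=-\overline{\partial_xu_x}=0$ and $\bar u_z(0)=0$. Thus $\langle|\nabla T|^2\rangle=N$, and $N\ge\langle\partial_zT\rangle^2=1$ by the Cauchy--Schwarz inequality.
\end{proof}

For $0<h\le1$ let $A_h=\{h/2<z<h\}$, so $\mu(A_h)=h/2$. Averaging (b) over $(h/2,h)$ and using $0\le\bar T\le1$,
\begin{equation}\label{eq:flux}
\frac2h\int_{A_h}u_zT\,d\mu=N+\frac2h\bigl(\bar T(h)-\bar T(h/2)\bigr)\ge N-\frac2h .
\end{equation}
Once $h$ is a large multiple of $1/N$, almost all the flux through $A_h$ is advective.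

\subsection*{The streamfunction}
Put $\psi(x,z)=\int_0^zu_x(x,t)\,dt$. Then $\partial_z\psi=u_x$, and
\[
\partial_x\psi(x,z)=\int_0^z\partial_xu_x\,dt=-\int_0^z\partial_zu_z\,dt=-u_z(x,z),
\]
since $u_z=0$ on $z=0$. Hence $\psi\in H^2(\Omega)$, $\psi$ is continuous on $\overline\Omega$, and
\begin{equation}\label{eq:psi}
\psi=0\text{ on }z=0,\qquad \mathbf u\cdot\nabla\psi=0,\qquad |\Delta\psi|=|\partial_zu_x-\partial_xu_z|\le\sqrt2\,|\nabla\mathbf u| .
\end{equation}
The middle identity says that the flow moves along level sets of $\psi$. This is where the proof uses that the flow is steady and two-dimensional.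

If $G$ is as in the chain rule, then $u_zG'(\psi)=-\partial_xG(\psi)$. The product $G(\psi)T$ of two $H^1$ functions lies in $W^{1,1}$ and is periodic, so its $x$-derivative integrates to zero over $A_h$, and
\begin{equation}\label{eq:G}
\int_{A_h}u_zT\,G'(\psi)\,d\mu=\int_{A_h}G(\psi)\,\partial_xT\,d\mu .
\end{equation}

\section{The boundary layer, and what happens above it}\label{sec:idea}

In this section $E_0(h)=\int_{\{z<h\}}|\nabla\mathbf u|^2\,d\mu$ and $D_0(h)=\int_{\{z<h\}}|\nabla T|^2\,d\mu$ are the unweighted versions of $E(h)$ and $D(h)$. Nothing here is needed for the proofs that follow.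

\subsection*{The bound $P^{1/3}$}
By \eqref{eq:G} with $G(s)=s$, the advective flux is the correlation of $\psi$ with $\partial_xT$. Near the wall $\psi$ is small, which limits the flux.

\begin{proposition}\label{prop:bl}
For $0<h\le1$, $\ N\le 2/h+h\,\bigl(E_0(h)D_0(h)/3\bigr)^{1/2}$.
\end{proposition}

\begin{proof}
Since $u_x=0$ on $z=0$, we have $\psi(x,z)=\int_0^z(z-t)\,\partial_zu_x(x,t)\,dt$, so $\psi(x,z)^2\le\frac{z^3}3\int_0^h|\partial_zu_x|^2\,dt$ for $z<h$. Integrating, $\int_{\{z<h\}}\psi^2\,d\mu\le\frac{h^4}{12}E_0(h)$. By \eqref{eq:flux} and \eqref{eq:G},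
\[
N-\frac2h\le\frac2h\int_{A_h}\psi\,\partial_xT\,d\mu\le\frac2h\cdot\frac{h^2}{\sqrt{12}}\,E_0(h)^{1/2}D_0(h)^{1/2}.\qedhere
\]
\end{proof}

For $N\ge4$ take $h=4/N$. Then $N^4\le\frac{64}3E_0(h)D_0(h)$, and with $E_0\le P$, $D_0\le N$ we obtain $N^3\le\frac{64}3P$. The same inequality shows that a good flow must concentrate enstrophy near the wall. If $\mathbf u=a\mathbf v$ is a fixed flow $\mathbf v$ with $|\nabla\mathbf v|\le K$, sped up by a factor $a$, then $E_0(h)\le a^2K^2h$, hence $N^4\le\frac{256}3a^2K^2$, and $N$ grows at most like $P^{1/4}$.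

For $h\ge4/N$ the proposition demands only $E_0(h)D_0(h)\ge3N^2/(4h^2)$, which drops by a factor $4$ each time $h$ doubles. As far as this argument can tell, a flow pays in the boundary layer and carries the heat the rest of the way at negligible cost, on streamlines where $|\psi|$ is large. One would then guess that $P^{1/3}$ is attained.

\subsection*{Vertical jets}
An explicit solution shows that large $|\psi|$ does make transport cheap. Let $k$ be a positive multiple of $2\pi/\Gamma$, let $a,\beta>0$, and put
\[
\psi=a\cos kx,\qquad \mathbf u=(0,\,ak\sin kx),\qquad T=c-\beta z+\frac{\beta a}k\sin kx .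
\]
Then $\mathbf u\cdot\nabla T=-\beta ak\sin kx=\Delta T$. The flux $\overline{u_zT}-\bar T'$ is the constant $N=\beta+\beta a^2/2$, and on the strip $0<z<h$ we find $E_0=ha^2k^4/2$ and $D_0=h(\beta^2+\beta^2a^2/2)=h\beta N$. With $\beta=(h+2a/k)^{-1}$ and a suitable $c$ we have $0\le T\le1$ on the strip. Since $N\ge\beta a^2/2$,
\[
\frac{E_0D_0^3}{N^6}=\frac{h^4a^2k^4\beta^3}{2N^3}\le4\Bigl(\frac{hk}a\Bigr)^4 .
\]
The number $hk/a$ is the ratio of the transit time $h/(ak)$ to the time $1/k^2$ for diffusion across a jet. As $a\to\infty$ with $h,k$ fixed, $N\to\infty$ and $E_0D_0^3/N^6\to0$. Since $E\le E_0$ and $D\le D_0$, the inequality in Theorem~\ref{thm:main}(i) fails for fast jets. It cannot follow from the equation, the bounds $0\le T\le1$ and the constancy of the flux alone. What the jets violate is the wall condition: they enter through $z=0$ already carrying their heat.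

\subsection*{Heat balance above a streamline}
Now let the flow be admissible and smooth, let $M>0$, and let $R=\{\psi>M,\ z<h\}$, assuming that the level set $\{\psi=M\}$ is a smooth curve transverse to $z=h$. Because $\psi=0$ on the wall, $R$ does not touch the wall. Its boundary consists of pieces of streamline, across which $\mathbf u\cdot n=0$, and pieces of the line $z=h$. Integrating $\nabla\cdot(\mathbf uT-\nabla T)=0$ over $R$ gives
\[
\int_{\partial R\cap\{z=h\}}(u_zT-\partial_zT)\,dx=\int_{\partial R\cap\{\psi=M\}}\partial_nT\,d\sigma ,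
\]
with $n$ the outer normal. All heat that leaves $R$ at height $h$ has been conducted into $R$ across the streamline (Figure~\ref{fig:band}). A line integral of $\nabla T$ is not controlled by the dissipation, so we shall average this balance over the levels between $M$ and $2M$. The right side becomes an area integral of $M^{-1}\nabla\psi\cdot\nabla T$ over the band $M<|\psi|<2M$, and it is at most $J_0^{1/2}D_0^{1/2}$ with
\[
J_0=M^{-2}\int_{\{z<h,\ M<|\psi|<2M\}}|\nabla\psi|^2\,d\mu .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]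
\fill[gray!10] (0,1.5) rectangle (8,3);
\fill[gray!45] (1.6,3.5) .. controls (1.6,-0.4) and (6.4,-0.4) .. (6.4,3.5) -- (5.6,3.5) .. controls (5.6,0.3) and (2.4,0.3) .. (2.4,3.5) -- cycle;
\draw (1.6,3.5) .. controls (1.6,-0.4) and (6.4,-0.4) .. (6.4,3.5);
\draw (2.4,3.5) .. controls (2.4,0.3) and (5.6,0.3) .. (5.6,3.5);
\draw[very thick] (0,0) -- (8,0);
\draw[dashed] (0,1.5) -- (8,1.5) node[right] {$z=h/2$};
\draw[dashed] (0,3) -- (8,3) node[right] {$z=h$};
\node[below] at (4,0) {wall: $T=1$, $\psi=0$};
\node[above] at (1.3,3.5) {$\psi=M$};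
\node[above] at (2.8,3.5) {$\psi=2M$};
\node at (4,2.3) {$\psi>2M$};
\node at (0.8,0.75) {$|\psi|<M$};
\draw[->,thick] (2.95,2.9) -- (3.05,2.2);
\draw[->,thick] (4.95,2.2) -- (5.05,2.9);
\draw[->,densely dotted,thick] (3.5,0.3) -- (3.6,1.35);
\draw[->,densely dotted,thick] (4,0.3) -- (4,1.35);
\draw[->,densely dotted,thick] (4.5,0.3) -- (4.4,1.35);
\end{tikzpicture}
\caption{Level sets of the streamfunction $\psi$ near the hot wall, where $\psi=0$. The flow (solid arrows) follows the level sets, so fluid with $\psi>2M$ never reaches the wall. The heat it carries through the strip $h/2<z<h$ has been conducted (dotted arrows) across the dark band $M<\psi<2M$.}\label{fig:band}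
\end{figure}

On the jets $J_0$ can be computed by hand. Let $2M<a$. In each period $2\pi/k$ the band consists of four intervals, and on each of them the substitution $s=|\psi|$ gives $\int|\partial_x\psi|^2\,dx=\int_M^{2M}k\sqrt{a^2-s^2}\,ds\le kaM$. Therefore
\[
J_0\le\frac h{M^2}\cdot\frac k{2\pi}\cdot4kaM=\frac{2\sqrt2}\pi\,\frac{(hE_0)^{1/2}}M .
\]
This is smaller by the factor $\pi a/(4M)$ than the crude bound $M^{-2}\int_{\{z<h\}}|\mathbf u|^2\,d\mu=ha^2k^2/(2M^2)$, because a fast flow makes the band thin. Lemma~\ref{lem:J} shows that a bound of the form $(hE)^{1/2}/M$ holds for every admissible flow.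

The plan is now visible. Fluid with $|\psi|\lesssim M$ carries a flux of order at most $M(D/h)^{1/2}$, by \eqref{eq:G}. Fluid with $|\psi|\gtrsim M$ carries a flux of order at most $(hE)^{1/4}D^{1/2}M^{-1/2}$, by the heat balance. The two bounds agree at $M=h^{1/2}E^{1/6}$, and there the powers of $h$ cancel.

\section{The cost of one scale}\label{sec:scale}

We prove Theorem~\ref{thm:main}(i). Fix $h\in[32/N,1]$ and $M>0$. The level cutoff
\[
\varphi(s)=\min\bigl\{1,\max\{0,|s|/M-1\}\bigr\}
\]
vanishes for $|s|\le M$, equals $1$ for $|s|\ge2M$, and has $\varphi'(s)^2=M^{-2}$ for $M<|s|<2M$ and $\varphi'=0$ on the other intervals. Since $2/h\le N/16$, \eqref{eq:flux} gives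
\begin{equation}\label{eq:total}
\frac{15}{16}N\le\frac2h\int_{A_h}u_zT\,\bigl(1-\varphi(\psi)\bigr)\,d\mu+\frac2h\int_{A_h}u_zT\,\varphi(\psi)\,d\mu .
\end{equation}

\subsection*{Flux carried by small $|\psi|$}
Let $G(s)=\int_0^s(1-\varphi)$. The integrand is $1$ on $[-M,M]$, falls linearly to $0$ at $\pm2M$ and vanishes beyond, so $|G|\le\frac32M$. On $A_h$ the weight in $D(h)$ is at least $2^{-1/4}$, so $\int_{A_h}|\nabla T|^2\,d\mu\le2^{1/4}D(h)$. By \eqref{eq:G} and the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:small}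
\frac2h\int_{A_h}u_zT\,\bigl(1-\varphi(\psi)\bigr)\,d\mu\le\frac{3M}h\Bigl(\frac h2\Bigr)^{1/2}2^{1/8}D(h)^{1/2}\le3M\,h^{-1/2}D(h)^{1/2}.
\end{equation}

\subsection*{Flux carried by large $|\psi|$}
The averaged heat balance is the weak equation with a suitable test function. Let $\chi(z)=1$ for $z\le h/2$, $\chi(z)=0$ for $z\ge h$, and let $\chi$ be linear in between, so that $\chi'=-2/h$ on $A_h$ and $\chi'=0$ elsewhere. Put $\eta=\varphi(\psi)\chi$. This is an $H^1$ function. It vanishes on $z=1$ because $\chi(1)=0$, and it vanishes on $z=0$ because $\psi=0$ there and $\varphi(0)=0$; this last point is the one that fails for the jets. So $\eta\in V$. We have $\nabla\eta=\chi\varphi'(\psi)\nabla\psi+\varphi(\psi)\chi'\,(0,1)$, and the first term is orthogonal to $\mathbf u$ by \eqref{eq:psi}, so $\mathbf u\cdot\nabla\eta=\varphi(\psi)\chi'u_z$. Equation \eqref{eq:weak} becomes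
\begin{equation}\label{eq:balance}
\frac2h\int_{A_h}u_zT\,\varphi(\psi)\,d\mu=\frac2h\int_{A_h}\varphi(\psi)\,\partial_zT\,d\mu-\int_\Omega\chi\,\varphi'(\psi)\,\nabla\psi\cdot\nabla T\,d\mu .
\end{equation}
The first term on the right is vertical conduction, which is small above the boundary layer. By the Cauchy--Schwarz inequality, Lemma~\ref{lem:T}(c) and $1/h\le N/32$,
\begin{equation}\label{eq:cond}
\frac2h\int_{A_h}\varphi(\psi)\,\partial_zT\,d\mu\le\frac2h\Bigl(\frac h2\Bigr)^{1/2}N^{1/2}=\Bigl(\frac{2N}h\Bigr)^{1/2}\le\frac N4 .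
\end{equation}

The second term is conduction across streamlines. It extends over the whole region $z<h$, since heat may have crossed the band at any lower height. Estimating it by $J_0^{1/2}D_0(h)^{1/2}$ would be useless for summing over scales: dissipation located in the boundary layer would be counted in full at every larger $h$, and no logarithm would be gained. This is the reason for the weight. Let $w(z)=(h/z)^{1/4}$, so that $D(h)=\int_{\{z<h\}}w^{-1}|\nabla T|^2\,d\mu$. The Cauchy--Schwarz inequality and $\chi^2\le\chi$ give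
\begin{equation}\label{eq:cross}
\Bigl|\int_\Omega\chi\,\varphi'(\psi)\,\nabla\psi\cdot\nabla T\,d\mu\Bigr|\le J^{1/2}D(h)^{1/2},\qquad J=\int_\Omega\chi\,w\,\varphi'(\psi)^2\,|\nabla\psi|^2\,d\mu .
\end{equation}
The price is that $J$ now carries the factor $w$, which is singular at the wall. The no-slip condition pays for it.

\begin{lemma}\label{lem:J}
$J\le22\,h^{1/2}E(h)^{1/2}/M$.
\end{lemma}

\begin{proof}
The integrand of $J$ is quadratic in $\nabla\psi$. To exploit the thinness of the band we write $\varphi'(\psi)^2\nabla\psi$ as a gradient and integrate by parts. Let $H(s)=\int_0^s(\varphi')^2$. Then $H=0$ on $[-M,M]$ and $|H|\le M\cdot M^{-2}=1/M$.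

Since $\psi$ is uniformly continuous and vanishes on $z=0$, there is $\delta>0$ with $|\psi|<M$ for $z<\delta$. So $f=\chi wH(\psi)$ vanishes for $z<\delta$, while $\chi w$ is Lipschitz on $[\delta,1]$ and vanishes at $z=1$. Hence $f\in V$. Green's formula $\int_\Omega\nabla f\cdot\nabla\psi\,d\mu=-\int_\Omega f\Delta\psi\,d\mu$ holds for smooth $f$ vanishing near the walls and extends to $V$ by density, because $\psi\in H^2$. As $\nabla f\cdot\nabla\psi=\chi w\,\varphi'(\psi)^2|\nabla\psi|^2+(\chi w)'H(\psi)\,u_x$, we obtain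
\[
J=-\int_\Omega\chi wH(\psi)\,\Delta\psi\,d\mu-\int_\Omega(\chi w)'H(\psi)\,u_x\,d\mu .
\]
By \eqref{eq:psi} the first term is at most $\frac{\sqrt2}M\int_{\{z<h\}}w|\nabla\mathbf u|\,d\mu$. For the second, $w'=-w/(4z)$, and $|\chi'|\le2/h\le2/z$ for $z<h$, so
\[
|(\chi w)'|\le\frac94\,\frac wz=\frac94\,h^{1/4}z^{-5/4}\qquad(0<z<h).
\]
For almost every $x$ we have $|u_x(x,z)|\le\int_0^z|\partial_zu_x(x,t)|\,dt$, since $u_x=0$ on $z=0$. Exchanging the order of integration gives the Hardy-type inequality
\begin{equation}\label{eq:hardy}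
\int_0^hz^{-5/4}|u_x|\,dz\le\int_0^h|\partial_zu_x(x,t)|\int_t^hz^{-5/4}\,dz\,dt\le4\int_0^ht^{-1/4}|\partial_zu_x(x,t)|\,dt .
\end{equation}
So the second term is at most $\frac9M\int_{\{z<h\}}w|\nabla\mathbf u|\,d\mu$. Finally write $w|\nabla\mathbf u|=w^{3/2}\cdot w^{-1/2}|\nabla\mathbf u|$ and note that $\int_0^hw^3\,dz=\int_0^h(h/z)^{3/4}\,dz=4h$. With $\sqrt2+9\le11$,
\[
J\le\frac{11}M\int_{\{z<h\}}w|\nabla\mathbf u|\,d\mu\le\frac{11}M\,(4h)^{1/2}E(h)^{1/2}.\qedhere
\]
\end{proof}

\subsection*{Choice of the level}
Combining \eqref{eq:total}--\eqref{eq:cross} with Lemma~\ref{lem:J}, and using $\frac{15}{16}-\frac14=\frac{11}{16}$, we have for every $M>0$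
\[
\frac{11}{16}N\le3M\,h^{-1/2}D(h)^{1/2}+\sqrt{22}\,h^{1/4}E(h)^{1/4}D(h)^{1/2}M^{-1/2}.
\]
If $E(h)=0$, letting $M\to0$ gives $N\le0$, which contradicts $N\ge1$. So $E(h)>0$, and we may take $M=h^{1/2}E(h)^{1/6}$. The first term becomes $3E(h)^{1/6}D(h)^{1/2}$ and the second $\sqrt{22}\,E(h)^{1/4-1/12}D(h)^{1/2}=\sqrt{22}\,E(h)^{1/6}D(h)^{1/2}$. Since $\sqrt{22}<5$ and $\frac{16}{11}\cdot8<12$,
\[
N\le\tfrac{16}{11}\bigl(3+\sqrt{22}\bigr)E(h)^{1/6}D(h)^{1/2}\le12\,E(h)^{1/6}D(h)^{1/2}.
\]
The sixth power of this inequality is Theorem~\ref{thm:main}(i). \qed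

\begin{remark}
The two components of the wall condition play different roles. The condition $u_z=0$ on $z=0$ makes the wall a streamline and puts $\eta$ in $V$. The condition $u_x=0$ on $z=0$ is used only in \eqref{eq:hardy}, whose left side is infinite if $u_x$ is a nonzero constant. The restriction $h\ge32/N$ is used only to discard vertical conduction, in \eqref{eq:total} and \eqref{eq:cond}; for $T=1-z$ and $\mathbf u=0$ conduction is the whole flux and $E=0$. The exponent $\frac14$ in the weight is a convenient choice in $(0,\frac13)$: a weight $(z/h)^\alpha$ needs $\alpha>0$ for \eqref{eq:hardy} and for \eqref{eq:budget} below, and $3\alpha<1$ for $w^3$ to be integrable.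
\end{remark}

\section{Summing over scales}\label{sec:sum}

The weight makes each point of $\Omega$ contribute a bounded total to all scales together: $\int_z^\infty(z/h)^{1/4}\,dh/h=z^{1/4}\int_z^\infty h^{-5/4}\,dh=4$. By Fubini's theorem and Lemma~\ref{lem:T}(c),
\begin{equation}\label{eq:budget}
\int_0^1E(h)\,\frac{dh}h\le4P,\qquad\int_0^1D(h)\,\frac{dh}h\le4N .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
The fourth root of (i) is $N^{3/2}\le12^{3/2}E(h)^{1/4}D(h)^{3/4}$ for $h\in[32/N,1]$. We take this root because the exponents on the right then add up to $1$, so that H\"older's inequality with exponents $4$ and $4/3$ leads to the integrals in \eqref{eq:budget}. The interval has $dh/h$-measure $\log(N/32)$, and therefore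
\[
N^{3/2}\log\frac N{32}\le12^{3/2}(4P)^{1/4}(4N)^{3/4}=4\cdot12^{3/2}P^{1/4}N^{3/4}.
\]
Divide by $N^{3/4}$ and take fourth powers.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii) and Corollary~\ref{cor:sharp}]
Part (ii) contains $\log N$ rather than $\log P$, and the two are comparable unless $N$ is already far below $P^{1/3}$. Let $P>1$ and let $\mathbf u$ be admissible with enstrophy $P$. If $N>32P^{1/4}$, then $N>32$ and $\log(N/32)\ge\frac14\log P>0$, so (ii) gives $N^3\le4^8\,12^6P/\log^4P$, that is,
\[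
N\le2^{16/3}\cdot144\,\frac{P^{1/3}}{\log^{4/3}P},\qquad 2^{16/3}\cdot144=4608\cdot2^{1/3}<5806 .
\]
Otherwise $N\le32P^{1/4}$. Taking the supremum over $\mathbf u$ proves (iii). Both terms in the maximum are $o(P^{1/3})$, which proves the last assertion of the theorem. Since $P^{1/4}\log^{4/3}P/P^{1/3}\to0$, the second term is the larger one for large $P$, which gives the bound on the upper limit in Corollary~\ref{cor:sharp}; with \eqref{eq:lower} the two-sided estimate follows.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:multi}]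
By (ii), $P>0$. Let $a(h)=E(h)L/P$ and $d(h)=D(h)L/N$, and let $\nu=dh/(hL)$, a probability measure on $[32/N,1]$. By \eqref{eq:budget} the $\nu$-means of $a$ and $d$ are at most $4$. Chebyshev's inequality $\nu(g>\lambda)\le\lambda^{-1}\int g\,d\nu$ for $g\ge0$ shows that $\nu(a>16)\le\frac14$ and $\nu(d>16)\le\frac14$, so $a\le16$ and $d\le16$ hold together on a set of $\nu$-measure at least $\frac12$. At every scale, (i) gives
\[
a\,d^3=\frac{E\,D^3L^4}{PN^3}\ge12^{-6}\,\frac{N^3L^4}P\ge c_0 .
\]
Where $a,d\le16$ this yields $a\ge c_0/16^3$ and $d^3\ge c_0/16$.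
\end{proof}

The hypothesis of Corollary~\ref{cor:multi} holds for flows that attain the optimal scaling. If $N\ge cP^{1/3}/\log^{4/3}P$ with a fixed $c>0$, then for large $P$ we have $N>32P^{1/4}$, so $L\ge\frac14\log P$ and $N^3L^4\ge4^{-4}c^3P$. Such a flow must spread both its enstrophy and its thermal dissipation essentially evenly, in the sense of $E(h)$ and $D(h)$, over a fixed fraction of all logarithmic length scales between $1/N$ and $1$.

\begin{thebibliography}{1}
\bibitem{Kumar}
Anuj Kumar, \emph{Three dimensional branching pipe flows for optimal scalar transport between walls}, arXiv:2205.03367 (2022).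
\end{thebibliography}
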